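\title{The cuspidal part of the Grothendieck group of $\overline{\mathcal M}_{0,n}$ is a permutation representation}

\begin{abstract}
The symmetric group $S_n$ acts on the Grothendieck group of the moduli space $\overline{\mathcal M}_{0,n}$ of stable $n$-pointed curves of genus $0$ and preserves its cuspidal subgroup, the common kernel of the pushforwards along the $n$ forgetful morphisms. We prove that for every $n\ge4$ this subgroup, tensored with $\mathbb Q$, is a permutation representation of $S_n$. The proof computes the Frobenius characteristic in closed form, cancels most negative terms by isolating the unique large constituent of each term, and controls the remaining ones with the Poincar\'e inequality on the discrete cube.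
\end{abstract}

\section{The question and the answer}\label{sec:intro}

We work over $\mathbb C$. For a finite set $S$ with $|S|\ge3$ let $\overline{\mathcal M}_S$ be the Deligne--Mumford moduli space of stable curves of genus $0$ with marked points indexed by $S$. Its points are trees of projective lines with $|S|$ distinct smooth marked points, such that every component carries at least three nodes or markings. It is a smooth irreducible projective variety of dimension $|S|-3$, and the open subset $\mathcal M_S$ of smooth curves is dense. We write $\overline{\mathcal M}_n=\overline{\mathcal M}_{0,n}$ when $S=[n]=\{1,\dots,n\}$. The group $S_n$ acts on $\overline{\mathcal M}_n$ by permuting the markings, hence on the Grothendieck group $K_0(\overline{\mathcal M}_n)$ of coherent sheaves, which by smoothness is also the Grothendieck group of vector bundles.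

Let $n\ge4$. For $i\in[n]$ let $\pi_i\colon\overline{\mathcal M}_n\to\overline{\mathcal M}_{[n]\setminus\{i\}}$ be the morphism that forgets the $i$-th marking, and let $\pi_{i!}[E]=\sum_k(-1)^k[R^k\pi_{i*}E]$ be the pushforward on Grothendieck groups. The \emph{cuspidal block} of the derived category $\mathcal D^b(\overline{\mathcal M}_n)$ is the full subcategory of objects $E$ with $R\pi_{i*}E=0$ for all $i$. Its $K$-theoretic counterpart is the $S_n$-stable subgroup $\bigcap_i\ker\pi_{i!}$ of $K_0(\overline{\mathcal M}_n)$. We put
\[
K_S=K_0(\overline{\mathcal M}_S)\otimes\mathbb Q,\qquad K_S^{\mathrm{cusp}}=\Big(\bigcap_{i\in S}\ker\pi_{i!}\Big)\otimes\mathbb Q=\bigcap_{i\in S}\ker\big(\pi_{i!}|K_S\big)\qquad(|S|\ge4),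
\]
the last equality holding because $\mathbb Q$ is flat over $\mathbb Z$, and we write $K_n$, $K_n^{\mathrm{cusp}}$ for $S=[n]$. A representation of a finite group is a \emph{permutation representation} if it is the linear span of a finite set with an action of the group, that is, a direct sum of representations induced from trivial representations of subgroups. The following question is taken from \cite{CKL}.

\medskip
\noindent\textbf{Question.} \emph{Is $K_n^{\mathrm{cusp}}$ a permutation representation of $S_n$ for every $n\ge4$?}
\medskip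

The answer is known to be yes for $4\le n\le8$.

The cuspidal part measures what is new on $\overline{\mathcal M}_n$. Since $\pi_{i!}\pi_i^*=\mathrm{id}$, the space $K_n$ is the direct sum of $\ker\pi_{i!}$ and the classes pulled back along $\pi_i$. These $n$ splittings are compatible, and together they give (Proposition~\ref{prop:split})
\begin{equation}\label{eq:split}
K_n=\mathbb Q[\mathcal O]\oplus\bigoplus_{F\subset[n],\ |F|\le n-4}\pi_F^*K^{\mathrm{cusp}}_{[n]\setminus F},
\end{equation}
where $\pi_F$ forgets all markings in $F$. The cuspidal parts are therefore the building blocks of all the $K_n$, and bases of the blocks permuted by the symmetric groups assemble to such a basis of $K_n$. The opposite direction is not formal: solving \eqref{eq:split} for $K_n^{\mathrm{cusp}}$ is an inclusion--exclusion, with signs.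

Two cases can be done at once. For $n=4$ we have $\overline{\mathcal M}_4\cong\mathbb P^1$, every $\pi_{i!}$ is the map $[E]\mapsto\dim H^0(E)-\dim H^1(E)$, and $K_4$ has the basis $[\mathcal O],[\mathcal O(-1)]$, fixed by all automorphisms. So $K_4^{\mathrm{cusp}}=\mathbb Q[\mathcal O(-1)]$ is the trivial representation. For $n=5$ the space $K_5\cong H^*(\overline{\mathcal M}_5,\mathbb Q)$ has dimension $7$, and \eqref{eq:split} reads $K_5\cong\mathbb Q\oplus\mathbb Q[S_5/S_4]\oplus K_5^{\mathrm{cusp}}$. Thus $K_5^{\mathrm{cusp}}$ is a line, and the question asks whether $S_5$ acts on it trivially or by the sign. The powers $1,\eta,\eta^2$ of an invariant ample class span three dimensions of invariants, while the first two summands contain only two; so the action is trivial. These cases suggest the answer yes, and this is what we prove, with control on the stabilizers.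

Let $\mathcal T$ be the smallest class of finite permutation groups that contains the trivial group on one point and is closed under direct products (acting on disjoint unions) and under wreath products $\Gamma\mapsto\Gamma\wr S_k$ (acting on $k$ disjoint copies of the set on which $\Gamma$ acts). A member of $\mathcal T$ acting on $d$ points is a subgroup of $S_d$, up to conjugacy. All $S_d$ and all Young subgroups belong to $\mathcal T$.

\begin{theorem}\label{thm:main}
For every $n\ge4$, the representation $K_n^{\mathrm{cusp}}$ is a finite direct sum of representations $\mathbb Q[S_n/\Gamma]$ with $\Gamma\in\mathcal T$. In particular it is a permutation representation of $S_n$.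
\end{theorem}

\begin{corollary}\label{cor:partial}
For $n\ge4$ and every $I\subset[n]$, the space $\big(\bigcap_{i\in I}\ker\pi_{i!}\big)\otimes\mathbb Q$ is a permutation representation of $S_I\times S_{[n]\setminus I}$.
\end{corollary}

\begin{corollary}\label{cor:dim}
For $n\ge4$, $K_n^{\mathrm{cusp}}$ contains $\lfloor n/2\rfloor-1$ copies of the trivial representation as a direct summand; in particular it is nonzero. Moreover
\[
1+\sum_{n\ge4}\dim K_n^{\mathrm{cusp}}\,\frac{x^n}{n!}=\frac14e^{-x}\big(1+(3-2z)e^{2z}\big),
\]
where the power series $z=z(x)$ is determined by $(2-z)e^z=2+x$ and $z(0)=0$.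
\end{corollary}

Theorem~\ref{thm:main} follows from an explicit formula, Theorem~\ref{thm:formula}, stated and tested by hand in Section~\ref{sec:formula}. Sections~\ref{sec:split} and~\ref{sec:cohom} contain the geometry; they end with an identity $C=G(1-J)$, where $C$ is the generating series of the characters of the $K_n^{\mathrm{cusp}}$ and $G,J$ are series of permutation representations defined by a recursion. The rest is combinatorics: Section~\ref{sec:cancel} cancels most of the negative term $-GJ$, and Section~\ref{sec:cube} shows that what is left of it is absorbed by positive terms.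

\section{The explicit formula}\label{sec:formula}

\subsection*{Characteristics and plethysm}
Let $\Lambda$ be the ring of symmetric functions over $\mathbb Q$, completed by degree: its elements are formal sums $F=\sum_{d\ge0}F_d$ with $F_d$ a homogeneous polynomial of degree $d$ in the power sums $p_1,p_2,\dots$, $\deg p_m=m$. We set $F_d=0$ for $d\notin\mathbb Z$. Write $X=p_1=h_1$ and $H=\sum_{k\ge0}h_k=\exp\sum_{m\ge1}p_m/m$. The \emph{Frobenius characteristic} of a virtual representation $R$ of $S_n$ is
\[
\operatorname{ch}R=\sum_{\lambda\vdash n}\operatorname{Tr}(\sigma_\lambda|R)\,\frac{p_\lambda}{z_\lambda},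
\]
where $\sigma_\lambda$ has cycle type $\lambda$, $p_\lambda=\prod_ap_{\lambda_a}$, and $z_\lambda=\prod_mm^{r_m}r_m!$ if $\lambda$ has $r_m$ parts equal to $m$. It determines $R$ up to isomorphism, sends the trivial and sign representations to $h_n$ and $e_n$, and satisfies $\operatorname{ch}\operatorname{Ind}_{S_a\times S_b}^{S_{a+b}}(R\otimes R')=\operatorname{ch}R\cdot\operatorname{ch}R'$.

For $g\in\Lambda$ let $p_m[g]$ be obtained from $g$ by substituting $p_l\mapsto p_{ml}$; the map $g\mapsto p_m[g]$ is a continuous ring endomorphism fixing constants. The \emph{plethysm} $f[g]$ is obtained from $f$ by substituting $p_m\mapsto p_m[g]$. It is defined if $f$ has bounded degree or $g_0=0$. For $g_0=0$,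
\begin{equation}\label{eq:gen}
\sum_{k\ge0}t^kh_k[g]=\exp\sum_{m\ge1}t^m\,\frac{p_m[g]}{m},\qquad\text{hence}\qquad h_k[g+g']=\sum_{a=0}^kh_a[g]\,h_{k-a}[g'].
\end{equation}
The meaning of plethysm for representations is the following standard fact.

\begin{itemize}
\item[\textbf{(P)}] Let $R$ be a representation of $S_k$ and let $T(n)$, $n\ge1$, be representations of $S_n$; for a set $A$ with $n$ elements, $T(A)$ denotes the corresponding representation of $S_A$. Then the $S_n$-representations
\[
\Big(R\otimes\bigoplus_{[n]=A_1\sqcup\dots\sqcup A_k}T(A_1)\otimes\dots\otimes T(A_k)\Big)^{S_k},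
\]
the sum being over ordered partitions into nonempty blocks, have total characteristic $(\operatorname{ch}R)\big[\sum_n\operatorname{ch}T(n)\big]$.
\end{itemize}
To see this, attach to $T$ the functor $\mathcal F_T(E)=\bigoplus_nT(n)\otimes_{S_n}E^{\otimes n}$. A diagonal matrix $\operatorname{diag}(x)$ has trace $(\operatorname{ch}T)(x)$ on $\mathcal F_T(E)$. The displayed sequence corresponds to $\mathcal F_R\circ\mathcal F_T$, on which the trace is $\operatorname{ch}R$ evaluated at the eigenvalues of $\operatorname{diag}(x)$ on $\mathcal F_T(E)$; the $m$-th power sum of these eigenvalues is $p_m[\operatorname{ch}T](x)$.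

\subsection*{$\mathcal T$-positive series}
Call $F\in\Lambda$ \emph{$\mathcal T$-positive} if $F_0\in\mathbb Z_{\ge0}$ and each $F_d$, $d\ge1$, is a finite combination with coefficients in $\mathbb Z_{\ge0}$ of elements $\operatorname{ch}\mathbb Q[S_d/\Gamma]$ with $\Gamma\in\mathcal T$. Put $c_n=\operatorname{ch}K_n^{\mathrm{cusp}}$. Theorem~\ref{thm:main} says that $c_n$ is $\mathcal T$-positive for $n\ge4$.

\begin{lemma}\label{lem:Tpos}
Sums and products of $\mathcal T$-positive elements are $\mathcal T$-positive. If $P$ is $\mathcal T$-positive and $P_0=0$, then $h_k[P]$ is $\mathcal T$-positive for all $k\ge0$.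
\end{lemma}

\begin{proof}
For products, $\operatorname{ch}\mathbb Q[S_d/\Gamma]\cdot\operatorname{ch}\mathbb Q[S_e/\Gamma']=\operatorname{ch}\mathbb Q[S_{d+e}/(\Gamma\times\Gamma')]$ by transitivity of induction. For $h_k[P]$, the second identity in \eqref{eq:gen} reduces the claim in each degree to $P=\operatorname{ch}\mathbb Q[S_d/\Gamma]$. By (P) with $R$ trivial, $h_k[P]$ is the characteristic of the span of the unordered collections $\{(A_1,\omega_1),\dots,(A_k,\omega_k)\}$, where the $A_a$ partition $[kd]$ into blocks of size $d$ and $\omega_a$ lies in the copy of $S_d/\Gamma$ attached to $A_a$. The group $S_{kd}$ permutes these transitively with stabilizer $\Gamma\wr S_k$.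
\end{proof}

\subsection*{The series $Z$ and the formula}
Define $Z\in\Lambda$ with $Z_0=0$ by the recursion
\begin{equation}\label{eq:Z}
Z=X+\sum_{k\ge3}(k-2)\,h_k[Z],
\end{equation}
and put $U=Z-X$. For $k\ge3$ the degree $d$ part of $h_k[Z]$ involves only the $Z_s$ with $s\le d-2$. So \eqref{eq:Z} has exactly one solution, $U=\sum_{s\ge3}U_s$, and each $U_s$ is $\mathcal T$-positive by induction and Lemma~\ref{lem:Tpos}. By (P) and the same induction, $U_s$ is the span of the rooted trees with leaves labeled by $[s]$ in which every internal vertex has $k\ge3$ children and carries one of $k-2$ colors. To expand \eqref{eq:Z} we use \eqref{eq:gen}: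
\begin{equation}\label{eq:expand}
h_k[Z]=\sum_{i+\sum_sa_s=k}h_i\prod_{s\ge3}h_{a_s}[U_s].
\end{equation}
We say that the term $h_i\prod_sh_{a_s}[U_s]$ has $k$ \emph{constituents}, of which $i$ have size $1$ and $a_s$ have size $s$; its degree is the sum of the sizes. The first values are
\[
U_3=h_3,\qquad U_4=2h_4,\qquad U_5=3h_5+h_2h_3,\qquad U_6=4h_6+2h_3^2+2h_2h_4 .
\]

\begin{theorem}\label{thm:formula}
Let $n\ge4$ and $\theta=n/2$. Then
\begin{equation}\label{eq:formula}
c_n=h_2[U_\theta]+\sum_{(i,(n_s))}\ \sum_{(a_s)}\gamma\;h_i\prod_{3\le s<\theta}h_{a_s}[U_s]\,h_{n_s-a_s}[U_s],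
\end{equation}
where $h_2[U_\theta]=0$ for odd $n$. The sums run over integers $i,n_s\ge0$ with $i+\sum_{3\le s<\theta}sn_s=n$ and over $0\le a_s\le n_s$. With $k=i+\sum_sa_s$ and $\beta=i+\sum_ssa_s$,
\[
\gamma=\lfloor k/2\rfloor-1\quad\text{if }\beta\ge\theta,\qquad\qquad\gamma=1-\lceil k/2\rceil\quad\text{if }\beta<\theta.
\]
For fixed $(i,(n_s))$, the sum of $\gamma$ over each orbit of the group generated by the flips $a_s\mapsto n_s-a_s$ (one flip for each $s$) is nonnegative.
\end{theorem}

A flip does not change the product of $h$'s in \eqref{eq:formula}. So the double sum is a combination of $\mathcal T$-positive products whose coefficients are the orbit sums, and these are nonnegative integers. Since $h_2[U_\theta]$ is $\mathcal T$-positive, \emph{Theorem~\ref{thm:formula} implies Theorem~\ref{thm:main}}.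

It helps to read a term of \eqref{eq:formula} as follows. The \emph{content} $(i,(n_s))$ lists constituents of total size $n$, each of size less than $n/2$. One selects a part of them: all $i$ constituents of size $1$ and $a_s$ of those of size $s$. The selected part has $k$ constituents and size $\beta$. It counts with weight about $+(k/2-1)$ if it is \emph{heavy} ($\beta\ge\theta$) and about $-(k/2-1)$ if it is \emph{light} ($\beta<\theta$), always rounded down.

\begin{example}[$n\le8$]\label{ex:small}
For $n=4,5,6$ there is no $s$ with $3\le s<\theta$, so the only content is $i=n$, with $k=\beta=n$. For $n=7,8$ only $s=3$ occurs; we list $\gamma$ for $a_3=0,1,\dots,n_3$. For $n=7$ the contents $(i,n_3)=(7,0),(4,1),(1,2)$ give $\gamma=2$; $1,1$; $0,0,0$. For $n=8$ the contents $(8,0),(5,1),(2,2)$ give $\gamma=3$; $1,2$; $0,0,1$, and $h_2[U_4]=h_2[h_4+h_4]=2h_2[h_4]+h_4^2$. Hence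
\begin{gather*}
c_4=h_4,\qquad c_5=h_5,\qquad c_6=2h_6+h_2[h_3],\qquad c_7=2h_7+2h_4h_3,\\
c_8=3h_8+3h_5h_3+h_4^2+2h_2[h_4]+h_2\,h_2[h_3].
\end{gather*}
The dimensions are $1,1,12,72,591$. By \eqref{eq:split}, $\dim K_n=1+\sum_{k=4}^n\binom nk\dim c_k$, which gives $2,7,34,213,1630$, the Euler characteristics of $\overline{\mathcal M}_n$ for $n=4,\dots,8$.
\end{example}

\begin{example}[the first negative coefficient]\label{ex:nine}
A heavy part has $k\ge2$, because each constituent has size less than $\theta$; so $\gamma<0$ happens exactly for light parts with $k\ge3$. For $n\le8$ this forces $\beta=k=i=3<\theta$, so $n\in\{7,8\}$, and $n-3\in\{4,5\}$ would have to be a multiple of $3$. For $n=9$ take $i=3$, $n_3=2$. Then $a_3=0$ gives $(k,\beta,\gamma)=(3,3,-1)$ and $a_3=2$ gives $(5,9,1)$. Both terms are multiples of $h_3\,h_2[h_3]$, and they cancel. This is the role of the flips.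
\end{example}

\begin{example}[one flip is not enough]\label{ex:fifteen}
Flipping all $a_s$ at once turns a light part into a heavy one, since the two sizes add up to $n+i$. One may hope that each such pair has nonnegative sum. Take $n=15$, $i=1$, $n_3=n_4=2$, and the orbit $\{0,2\}^2$ of $(a_3,a_4)$:
\[
\begin{array}{c|cccc}
(a_3,a_4)&(0,0)&(2,0)&(0,2)&(2,2)\\ \hline
(k,\beta)&(1,1)&(3,7)&(3,9)&(5,15)\\
\gamma&0&-1&0&1
\end{array}
\]
The pair $(2,0),(0,2)$ has sum $-1$. Only the whole orbit has sum $0$, with nothing to spare. An inequality on the whole cube of flips is needed.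
\end{example}

\section{Splitting off the cuspidal part}\label{sec:split}

We use the following facts. The morphism $\pi_i\colon\overline{\mathcal M}_S\to\overline{\mathcal M}_{S\setminus\{i\}}$ is the universal curve, and it is flat (Knudsen). The boundary $\overline{\mathcal M}_S\setminus\mathcal M_S$ is a normal crossings divisor with components $D_{A|A'}\cong\overline{\mathcal M}_{A\cup\{*\}}\times\overline{\mathcal M}_{A'\cup\{*\}}$, indexed by the unordered partitions $S=A\sqcup A'$ with $|A|,|A'|\ge2$. A curve lies in $D_{A|A'}$ if and only if it has a node separating $A$ from $A'$, and distinct nodes of a curve give distinct partitions. \'Etale locally at a node, the universal curve over a base $\mathcal B=\overline{\mathcal M}_S$ is $\operatorname{Spec}\mathcal O_{\mathcal B}[x,y]/(xy-t)$, with $t$ a local equation of the divisor of that node. Forgetful morphisms commute, so $\pi_F$ is defined for $|S\setminus F|\ge3$.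

The fibers of $\pi_i$ are connected nodal curves with $H^1(\mathcal O)=0$, so $R\pi_{i*}\mathcal O=\mathcal O$, and the projection formula gives $\pi_{i!}\pi_i^*=\mathrm{id}$. Therefore $P_i=\pi_i^*\pi_{i!}$ is an idempotent of $K_n$ with $\ker P_i=\ker\pi_{i!}$ and $P_i[\mathcal O]=[\mathcal O]$. To decompose $K_n$ under all $P_i$ simultaneously, we need them to commute, that is, we need base change in the square formed by $\pi_i$ and $\pi_j$. The difficulty is that this square is not cartesian: for five markings the fiber product is $\mathbb P^1\times\mathbb P^1$, of Euler characteristic $4$, while $\overline{\mathcal M}_5$ has Euler characteristic $7$. But $\overline{\mathcal M}_S$ is a resolution of the fiber product, whose singularities are mild enough for pushforward not to see the difference. Recall that a normal variety $Y$ has \emph{rational singularities} if $Rh_*\mathcal O=\mathcal O_Y$ for one, equivalently every, proper birational morphism $h$ from a smooth variety; the condition is \'etale local.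

\begin{lemma}\label{lem:bc}
Let $i\in S$ and $F\subset S\setminus\{i\}$ with $|S\setminus F|\ge4$. Then $\pi_{i!}\pi_F^*=\pi_F^*\pi_{i!}$ as maps $K_{S\setminus F}\to K_{S\setminus\{i\}}$.
\end{lemma}

\begin{proof}
Let first $F=\{j\}$, so $|S|\ge5$ and the base $\mathcal B=\overline{\mathcal M}_{S\setminus\{i,j\}}$ exists. Write $f=\pi_i$, $g=\pi_j$ on $\overline{\mathcal M}_S$, and $\bar f=\pi_i\colon\overline{\mathcal M}_{S\setminus\{j\}}\to\mathcal B$, $\bar g=\pi_j\colon\overline{\mathcal M}_{S\setminus\{i\}}\to\mathcal B$. Both $\bar f$ and $\bar g$ are the universal curve $\mathcal C\to\mathcal B$. Let $Y=\mathcal C\times_{\mathcal B}\mathcal C$ and $h=(f,g)\colon\overline{\mathcal M}_S\to Y$, so that $f=\mathrm{pr}_1h$ and $g=\mathrm{pr}_2h$.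

\emph{$Y$ is normal with rational singularities.} Let $(p,q)\in Y$. If $p$ or $q$ is not a node, one of the projections $Y\to\mathcal C$ is smooth at $(p,q)$, so $Y$ is smooth there. If $p\ne q$ are nodes, $Y$ is given by $xy=t$, $zw=t'$ with $t,t'$ part of a regular system of parameters of $\mathcal B$, so $Y$ is smooth. If $p=q$ is a node, $Y$ is given by $xy=t=zw$, so it is \'etale locally $\{xy=zw\}\times(\text{smooth})$. The cone $\{xy=zw\}$ is a normal toric variety and so has rational singularities; directly, it is resolved by the total space of $\mathcal O(-1,-1)$ on $\mathbb P^1\times\mathbb P^1$, and $H^{>0}(\mathcal O(m,m))=0$ for $m\ge0$.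

\emph{$Y$ is irreducible.} Since $\mathrm{pr}_1$ is flat, each generic point of $Y$ lies over the generic point of the irreducible variety $\mathcal C$. The generic fiber of $\mathrm{pr}_1$ is a smooth irreducible curve of genus $0$, so there is one such point.

\emph{$h$ is a resolution.} It is proper, its source is smooth, and it maps $\mathcal M_S$ isomorphically onto the open set of pairs of distinct unmarked points on smooth curves. Hence $Rh_*\mathcal O=\mathcal O_Y$.

For a vector bundle $E$ on $\overline{\mathcal M}_{S\setminus\{j\}}$, the projection formula for $h$ and base change along the flat morphism $\bar g$ give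
\[
Rf_*g^*E=R\mathrm{pr}_{1*}Rh_*h^*\mathrm{pr}_2^*E=R\mathrm{pr}_{1*}\mathrm{pr}_2^*E=\bar g^*R\bar f_*E .
\]
For $F=\{j_1,\dots,j_m\}$ write $\pi_F^*=\pi_{j_1}^*\cdots\pi_{j_m}^*$ and move $\pi_{i!}$ to the right one step at a time. The steps take place on the marking sets $S\setminus\{j_1,\dots,j_l\}$, $0\le l\le m-1$, which have at least $|S\setminus F|+1\ge5$ elements.
\end{proof}

Let $m_n=\operatorname{ch}K_n$ for $n\ge3$, so $m_3=h_3$, and set $m_n=h_n$ for $n\le2$. Put $M=\sum_{n\ge0}m_n$ and $C=1+\sum_{n\ge4}c_n$.

\begin{proposition}\label{prop:split}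
Let $n\ge4$. The $P_i$ commute. For $F\subset[n]$ let $K^F\subset K_n$ be the subspace on which $P_i=1$ for $i\in F$ and $P_i=0$ for $i\notin F$, so that $K_n=\bigoplus_FK^F$. Then $K^F=\pi_F^*K^{\mathrm{cusp}}_{[n]\setminus F}\cong K^{\mathrm{cusp}}_{[n]\setminus F}$ for $|F|\le n-4$, $K^F=0$ for $n-3\le|F|<n$, and $K^{[n]}=\mathbb Q[\mathcal O]$. Consequently
\begin{equation}\label{eq:MHC}
M=H\cdot C .
\end{equation}
\end{proposition}

\begin{proof}
Let $i\notin F$ and $|F|\le n-4$. By Lemma~\ref{lem:bc},
\begin{equation}\label{eq:PF}
P_i\,\pi_F^*=\pi_i^*\pi_F^*\,\pi_{i!}=\pi_{F\cup\{i\}}^*\,\pi_{i!},\qquad\text{so}\qquad P_i\,\pi_F^*\pi_{F!}=\pi_{F\cup\{i\}}^*\pi_{(F\cup\{i\})!}.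
\end{equation}
For $n\ge5$, the case $F=\{j\}$ shows that $P_iP_j$ is symmetric in $i,j$. For $n=4$ all $\pi_i$ are the map to a point, and the $P_i$ coincide. By induction on $|F|$, \eqref{eq:PF} gives $\prod_{i\in F}P_i=\pi_F^*\pi_{F!}$ for $|F|\le n-3$. As $\pi_{F!}\pi_F^*=\mathrm{id}$, the map $\pi_F^*$ is injective, and its image is the subspace on which $P_i=1$ for all $i\in F$.

If $|F|\ge n-3$, choose $F'\subset F$ with $|F'|=n-3$. The target of $\pi_{F'}$ is a point, so $K^F\subset\mathbb Q[\mathcal O]$; and all $P_j$ fix $[\mathcal O]$. This gives the last two cases. If $|F|\le n-4$, then $K^F$ consists of the $\pi_F^*a$ with $P_j\pi_F^*a=0$ for all $j\notin F$. By \eqref{eq:PF} and the injectivity of $\pi_{F\cup\{j\}}^*$ this means $\pi_{j!}a=0$ for all $j\notin F$.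

An element $\sigma\in S_n$ conjugates $P_i$ to $P_{\sigma(i)}$, so it maps $K^F$ to $K^{\sigma F}$, and $S_F$ acts trivially on the image of $\pi_F^*$. Hence $\bigoplus_{|F|=n-k}K^F$ has characteristic $c_kh_{n-k}$, and $m_n=h_n+\sum_{k=4}^nc_kh_{n-k}$. By the choice of $m_n$ for small $n$ this holds for all $n\ge0$, which is \eqref{eq:MHC}.
\end{proof}

It remains to compute $M$, and this is a question of topology. The Chern character is an isomorphism from $K_n$ to the rational Chow ring, natural for automorphisms, and by Keel's theorem the cycle map $A^*(\overline{\mathcal M}_n)\to H^*(\overline{\mathcal M}_n,\mathbb Z)$ is an isomorphism. So $K_n\cong H^*(\overline{\mathcal M}_n,\mathbb Q)$ as $S_n$-representations, and \emph{$\overline{\mathcal M}_n$ has no odd cohomology}.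

\section{The character of the cohomology}\label{sec:cohom}

Cohomology has rational coefficients, $\chi$ is the compactly supported Euler characteristic, and $e_c(Y)=\sum_l(-1)^l[H^l_c(Y)]$ is a virtual representation of any finite group acting on $Y$. Both are additive for a decomposition into an invariant closed subset and its complement. Without odd cohomology, a character of $H^*$ is an alternating sum of traces, which two standard facts let us compute on fixed loci.

\begin{itemize}
\item[\textbf{(E)}] If $\sigma$ is an automorphism of finite order of a quasi-projective variety $Y$, then $\sum_l(-1)^l\operatorname{Tr}(\sigma|H^l_c(Y))=\chi(Y^\sigma)$.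
\item[\textbf{(F)}] If $p\colon Y\to Y'$ is a morphism of varieties, the function $y'\mapsto\chi(p^{-1}(y'))$ is constructible and $\chi(Y)=\int_{Y'}\chi(p^{-1}(y'))\,d\chi$, where $\int\psi\,d\chi=\sum_{m\in\mathbb Z}m\,\chi(\psi^{-1}(m))$.
\end{itemize}
For (E), choose an equivariant projective compactification $\bar Y$ and an equivariant triangulation of $(\bar Y,\bar Y\setminus Y)$, subdivided barycentrically so that a simplex mapped to itself is fixed pointwise; the Hopf trace formula on relative cochains counts the fixed open simplices in $Y$ with sign $(-1)^{\dim}$. Fact (F) follows from generic topological local triviality (Verdier) and the additivity and multiplicativity of $\chi$.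

A tree has no distinguished vertex, so $\overline{\mathcal M}_n$ with its full symmetry has no evident recursive structure, whereas a rooted tree does. We therefore first give up one marking. For $n\ge2$ let $b_n$ be the characteristic of $H^*(\overline{\mathcal M}_{n+1})$ under the group $S_n$ fixing the last marking, which we call $\infty$. Put
\[
B=\sum_{n\ge2}b_n,\qquad V=X+B,\qquad W=1+V.
\]

\subsection*{The rooted series}

\begin{lemma}\label{lem:W}
$W=H[Z]$.
\end{lemma}

\begin{proof}
Let $\alpha_k=\operatorname{ch}_{S_k}e_c(\mathcal M_{[k]\cup\{\infty\}})$ and $\alpha=\sum_{k\ge2}\alpha_k$.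

\emph{Step 1: $V=X+\alpha[V]$.} Let $n\ge2$. A curve in $\overline{\mathcal M}_{n+1}$ defines a partition of $[n]$: a marking on the component carrying $\infty$ is a block by itself, and each connected piece left after removing that component gives the block of its markings. By stability there are at least two blocks. Let $Y_{\mathcal P}$ be the set of curves with partition $\mathcal P$, and $Y_k$ the union of the $Y_{\mathcal P}$ with $k$ blocks. The gluing morphism
\[
\overline{\mathcal M}_{\mathcal P\cup\{\infty\}}\times\prod_{A\in\mathcal P}\overline{\mathcal M}_{A\cup\{*\}}\to\overline{\mathcal M}_{n+1}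
\]
(a one-element block contributes a point) is proper, and its image contains $Y_{\mathcal P}$. A glued curve has partition $\mathcal P$ if its first factor is smooth. Otherwise some piece of the first factor away from the component of $\infty$ carries at least two blocks, and the partition is strictly coarser. This has three consequences. The set $\bigcup_{l\le k}Y_l$ is closed, so $\operatorname{ch}H^*(\overline{\mathcal M}_{n+1})=\sum_k\operatorname{ch}e_c(Y_k)$. Each $Y_{\mathcal P}$ with $k$ blocks is closed in $Y_k$, so $Y_k$ is their topological disjoint union. And over $Y_{\mathcal P}$ gluing restricts to a proper bijection, hence a homeomorphism, from $\mathcal M_{\mathcal P\cup\{\infty\}}\times\prod_A\overline{\mathcal M}_{A\cup\{*\}}$.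

Thus $Y_k$ is the quotient of $\bigsqcup_{(A_1,\dots,A_k)}\mathcal M_{[k]\cup\{\infty\}}\times\prod_a\overline{\mathcal M}_{A_a\cup\{*\}}$, over ordered partitions, by the free action of $S_k$, and $H_c^*(Y_k)$ is the space of $S_k$-invariants in $H_c^*(\mathcal M_{[k]\cup\{\infty\}})\otimes\bigoplus\bigotimes_aH^*(\overline{\mathcal M}_{A_a\cup\{*\}})$. The permuted factors have only even cohomology, so the K\"unneth isomorphism introduces no signs. By (P), summing over $n$ gives $\alpha_k[V]$. Sum over $k$ and add $X$.

\emph{Step 2: computation of $\alpha$.} Placing $\infty$ at infinity identifies $\mathcal M_{[k]\cup\{\infty\}}$ with the space of $k$-tuples of distinct points $x_1,\dots,x_k\in\mathbb C$ modulo affine maps. A class is fixed by $\sigma\in S_k$ if and only if $x_{\sigma(l)}=gx_l$ for an affine map $g$. Since $k\ge2$, $g$ is unique and of finite order. For $\sigma\ne1$ it is a rotation about a center by a root of unity $\zeta$ of exact order $N\ge2$; all orbits other than the center have $N$ elements, so $\sigma$ has cycle type $N^r$ or $1N^r$ with $r\ge1$. For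 such $\sigma$, move the center to $0$ and choose one index in each $N$-cycle. The fixed locus is then a disjoint union, over the $\varphi(N)$ choices of $\zeta$, of copies of $\{x\in(\mathbb C^*)^r:\ x_a^N\text{ distinct}\}/\mathbb C^*$. Normalize $x_1=1$; given $x_1,\dots,x_a$, the point $x_{a+1}$ varies in $\mathbb C^*$ minus $Na$ points. By (F) the Euler characteristic is $\prod_{a=1}^{r-1}(-Na)=(-N)^{r-1}(r-1)!$. Both cycle types have $z_\lambda=N^rr!$, so by (E) they contribute
\[
(1+p_1)\sum_{r\ge1}\varphi(N)\frac{(-N)^{r-1}(r-1)!}{N^rr!}\,p_N^r=(1+p_1)\frac{\varphi(N)}N\ln(1+p_N).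
\]
For $\sigma=1$, normalizing $x_1=0$, $x_2=1$ gives $\chi=\prod_{a=2}^{k-1}(1-a)=(-1)^k(k-2)!$, with total contribution $\sum_{k\ge2}(-1)^kp_1^k/(k(k-1))=(1+p_1)\ln(1+p_1)-p_1$. Hence
\[
\alpha=(1+p_1)\sum_{N\ge1}\frac{\varphi(N)}N\ln(1+p_N)-p_1 .
\]

\emph{Step 3: change of variable.} Since $\ln(1+p_N[V])=p_N[\ln W]$, Steps 1 and 2 give
\begin{equation}\label{eq:Wrec}
W\sum_{N\ge1}\frac{\varphi(N)}N\,p_N[\ln W]=2W-2-X .
\end{equation}
This recursion has signs hidden in the logarithm. They disappear if $W$ is written as $H[Z']$. Put $Z'=\sum_m\frac{\mu(m)}mp_m[\ln W]$, so $Z'_0=0$. M\"obius inversion gives $\sum_mp_m[Z']/m=\ln W$, that is, $W=H[Z']$ by \eqref{eq:gen}. Since $\sum_{N\mid l}\varphi(N)=l$,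
\[
\sum_N\frac{\varphi(N)}Np_N[\ln W]=\sum_{N,m}\frac{\varphi(N)}{Nm}p_{Nm}[Z']=\sum_lp_l[Z'].
\]
Differentiating \eqref{eq:gen} at $t=1$ (Newton's identity) gives $W\sum_lp_l[Z']=\sum_kkh_k[Z']$. So \eqref{eq:Wrec} says $\sum_{k\ge0}(k-2)h_k[Z']+2=-X$. The terms $k=0,1,2$ are $-2,-Z',0$, so $Z'$ satisfies \eqref{eq:Z}, and $Z'=Z$.
\end{proof}

For example $b_2=h_2$, $b_3=h_3+U_3=2h_3$ and $b_4=h_4+h_1U_3+U_4=3h_4+h_1h_3$. By Lemmas~\ref{lem:Tpos} and~\ref{lem:W} every $b_n$ is $\mathcal T$-positive. The signs enter in the passage from $S_n\subset S_{n+1}$ to the full symmetric group.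

\subsection*{Forgetting the root}
We compare $\overline{\mathcal M}_{n+1}$ with $\overline{\mathcal M}_n$ through the universal curve. A fiber with $e$ nodes has Euler characteristic $2+e$; the equivariant version must record whether a node fixed by $\sigma$ has its two branches exchanged.

\begin{lemma}\label{lem:b}
For $n\ge3$, $b_n=2m_n+(e_2[B])_n$.
\end{lemma}

\begin{proof}
Let $\sigma\in S_n$. The morphism $\pi\colon\overline{\mathcal M}_{n+1}\to\overline{\mathcal M}_n$ forgetting $\infty$ is $S_n$-equivariant, with fiber the curve $C_y$ over $y$. For $y\in\overline{\mathcal M}_n^\sigma$, $\sigma$ restricts to an automorphism $\tau$ of finite order of $C_y$, which sends the $l$-th marking to the $\sigma(l)$-th. We have $H^1(C_y)=0$, and $H^2(C_y)$ has a basis of components permuted by $\tau$. By (E), $\chi(C_y^\tau)=1+v$, with $v$ the number of components mapped to themselves. Let $e_+$ and $e_-$ be the numbers of edges of the dual tree mapped to themselves preserving and reversing orientation. The tree is contractible, so the Hopf trace formula gives $v-(e_+-e_-)=1$, and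 $\chi(C_y^\tau)=2+e_+-e_-$.

Edges correspond to the divisors $D=D_{A|A'}$ containing $y$. The edge is mapped to itself if and only if $\sigma D=D$, and then its orientation is preserved if and only if $\sigma A=A$. Put $\epsilon_D(\sigma)=1$ in that case and $-1$ if $\sigma$ exchanges $A$ and $A'$. Fact (F) applied to $\overline{\mathcal M}_{n+1}^\sigma\to\overline{\mathcal M}_n^\sigma$ gives
\[
\chi(\overline{\mathcal M}_{n+1}^\sigma)=2\chi(\overline{\mathcal M}_n^\sigma)+\sum_{\sigma D=D}\epsilon_D(\sigma)\,\chi(D^\sigma).
\]
By (E) the first two Euler characteristics are the characters of $b_n$ and $m_n$ at $\sigma$, and $\chi(D^\sigma)=\operatorname{Tr}(\sigma|H^*(D))$. The last sum is the trace of $\sigma$ on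
\[
\Big(\mathrm{sgn}\otimes\bigoplus_{(A,A')}H^*(\overline{\mathcal M}_{A\cup\{*\}})\otimes H^*(\overline{\mathcal M}_{A'\cup\{*\}})\Big)^{S_2},
\]
the sum over ordered pairs with $|A|,|A'|\ge2$: this space has one summand $H^*(D)$ for each $D$, divisors with $\sigma D\neq D$ contribute no trace, and an element exchanging $A,A'$ acts with an extra sign. All cohomology is even, so no other sign occurs. By (P) the characteristic is $(e_2[B])_n$.
\end{proof}

For $n=4$ the dimensions read $7=2\cdot2+3$.

\begin{proposition}\label{prop:C}
Let $G=H[U]$ and $J=\sum_{k\ge3}\lfloor\frac{k-1}2\rfloor\,h_k[Z]$. Then $M=W(1-J)$ and $C=G(1-J)$.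
\end{proposition}

\begin{proof}
Sum Lemma~\ref{lem:b} over $n\ge3$. Since $b_2=h_2$ and $e_2[B]$ starts in degree $4$, we get $2M=2+2X+h_2+B-e_2[B]$. From $e_2[F]=\frac12(F^2-p_2[F])$, $h_2[F]=\frac12(F^2+p_2[F])$ and $B=W-(1+X)$,
\[
e_2[B]=e_2[W]-W(1+X)+h_2[1+X],\qquad h_2[1+X]=1+X+h_2 .
\]
Substituting, $2M=(2+X)W-e_2[W]$. To divide by $W$, let $W^-=\sum_k(-1)^kh_k[Z]$. By Lemma~\ref{lem:W} and \eqref{eq:gen} at $t=\pm1$, $WW^-=\exp\sum_mp_{2m}[Z]/m=p_2[W]$. Hence $e_2[W]=\frac12W(W-W^-)=W\sum_{k\text{ odd}}h_k[Z]$, and
\begin{equation}\label{eq:Mclosed}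
2M=W\Big(2+X-\sum_{k\text{ odd}}h_k[Z]\Big).
\end{equation}
By \eqref{eq:Z}, $X-Z=-\sum_{k\ge3}(k-2)h_k[Z]$. So in $X-\sum_{k\text{ odd}}h_k[Z]$ the coefficient of $h_k[Z]$, $k\ge3$, is $-(k-1)$ for odd $k$ and $-(k-2)$ for even $k$, which is $-2\lfloor\frac{k-1}2\rfloor$ in both cases. Thus $M=W(1-J)$. Finally $W=H[X+U]=H\,G$; divide by $H$ and use \eqref{eq:MHC}.
\end{proof}

\section{Canceling the large constituent}\label{sec:cancel}

Both $G$ and $J$ are $\mathcal T$-positive, and the task is to show that $GJ$ is contained in $G$. The tool is that $J$ is about half of $U$. Put $j(k)=\lfloor\frac{k-1}2\rfloor$ for $k\ge1$, $j'(k)=\lfloor\frac k2\rfloor-1$ for $k\ge2$, and $J'=\sum_{k\ge2}j'(k)h_k[Z]$. Then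
\[
j(1)=j(2)=j'(2)=j'(3)=0,\qquad j(k)+j'(k)=k-2,\qquad j'(k)=j(k-1)\qquad(k\ge2),
\]
and in particular $U=J+J'$.

Consider $n=6$. Here $c_6=G_6-J_6-J_3G_3$ with $G_6=U_6+h_2[U_3]$, $J_3=h_3$ and $G_3=U_3$. Writing $U_6-J_6=J'_6$ removes the first negative term. By \eqref{eq:expand}, $J'_6=j'(6)h_6+j'(4)h_3U_3=2h_6+h_3U_3$, and the term $h_3U_3$ cancels $J_3G_3$, leaving $c_6=2h_6+h_2[h_3]$. The second cancellation is the identity $j'(4)=j(3)$: removing the constituent $U_3$ from a term of $J'$ leaves a term of $J$ with the same coefficient. To use this without double counting, one needs a canonical constituent to remove. A term of degree $n$ with at least three constituents has at most one of size $\ge n/2$, and this is the one we take.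

Fix $n\ge4$ and $\theta=n/2$. For $F\in\Lambda$ let $F_{<\theta}=\sum_{d<\theta}F_d$ and $F_{\ge\theta}=F-F_{<\theta}$. Put $L=U_{\ge\theta}$ and $\tilde Z=X+U_{<\theta}$, so $Z=\tilde Z+L$ and all constituents of $\tilde Z$ have size less than $\theta$. Let
\[
\tilde G=H[U_{<\theta}],\qquad\tilde J=\sum_{k\ge1}j(k)h_k[\tilde Z],\qquad\tilde J'=\sum_{k\ge2}j'(k)h_k[\tilde Z].
\]

\begin{proposition}\label{prop:cancel}
$c_n=h_2[U_\theta]+(\tilde G\,\Phi)_n$, where $\Phi=1-\tilde J_{<\theta}+\tilde J'_{\ge\theta}$.
\end{proposition}

\begin{proof}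
Write $\equiv$ for equality modulo terms of degree greater than $n$. The series $h_a[L]$ lies in degrees $\ge a\theta$, and $h_2[L]\equiv h_2[U_\theta]$ has degree $n$. We need three facts.

(a) $G=\tilde G\,H[L]\equiv\tilde G(1+L)+h_2[U_\theta]$.

(b) $J'\equiv\tilde J'+L\tilde J$. Indeed $h_k[Z]=\sum_ah_{k-a}[\tilde Z]h_a[L]$, whose $a$-th term lies in degrees $\ge k-a+a\theta$. Only $k\ge4$ matters, and then the terms with $a\ge2$ have degree greater than $n$. The terms with $a=1$ add up to $L\sum_{k\ge2}j'(k)h_{k-1}[\tilde Z]=L\tilde J$, because $j'(k)=j(k-1)$.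

(c) $J_d=\tilde J_d$ and $J'_d=\tilde J'_d$ for $d\le\theta$. Only $k\ge3$ matters, and then the terms with $a\ge1$ have degree at least $\theta+2$.

We keep $J$ in low degrees and replace it by $U-J'$ in high degrees: by (c) and (b), $J_{<\theta}=\tilde J_{<\theta}$ and $J_{\ge\theta}=L-J'_{\ge\theta}\equiv L-\tilde J'_{\ge\theta}-L\tilde J$. Thus $1-J\equiv\Phi-L(1-\tilde J)$. Since $\Phi-(1-\tilde J)=\tilde J_{\ge\theta}+\tilde J'_{\ge\theta}$,
\[
(1+L)(1-J)\equiv\Phi+L\big(\tilde J_{\ge\theta}+\tilde J'_{\ge\theta}\big)-L^2(1-\tilde J)\equiv\Phi+U_\theta\big(\tilde J_\theta+\tilde J'_\theta-U_\theta\big)=\Phi,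
\]
where the second step keeps only degree $2\theta=n$ in the products, and the last uses (c) and $J+J'=U$. By Proposition~\ref{prop:C} and (a), $C\equiv\tilde G(1+L)(1-J)+h_2[U_\theta]\equiv\tilde G\Phi+h_2[U_\theta]$.
\end{proof}

\begin{proof}[Proof of formula \eqref{eq:formula}]
By \eqref{eq:gen}, $\tilde G=\sum_{(g_s)}\prod_sh_{g_s}[U_s]$ and $h_k[\tilde Z]=\sum h_i\prod_sh_{a_s}[U_s]$ over $i+\sum a_s=k$, with $3\le s<\theta$. So a term of $(\tilde G\Phi)_n$ is indexed by the data $(i,(a_s))$ of the factor from $\Phi$ and $(g_s)$ of the factor from $\tilde G$; put $n_s=a_s+g_s$. All constituents of size $1$ lie in the first factor, because $\tilde G$ is built from the $U_s$ alone. That factor has $k$ constituents and degree $\beta$. If $\beta\ge\theta$, then $k\ge2$, since all sizes are less than $\theta$, and the coefficient is $j'(k)=\lfloor k/2\rfloor-1$. If $0<\beta<\theta$, then $k\ge1$ and the coefficient is $-j(k)=1-\lceil k/2\rceil$. If $\beta=0$, then $k=0$ and the coefficient is $1=1-\lceil0/2\rceil$.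
\end{proof}

\section{Orbit sums and the Poincar\'e inequality}\label{sec:cube}

Fix a content $(i,(n_s))$ and an orbit of the flips. Let $\Sigma=\{s\in\mathbb Z:3\le s<\theta\}$, $N=\sum_sn_s$, and let $r=i+N$ be the total number of constituents. The numbers $\delta_s=|2a_s-n_s|\equiv n_s\pmod2$ are constant on the orbit, whose points are
\[
a_s=\tfrac12(n_s+\varepsilon_s\delta_s),\qquad\varepsilon\in\{\pm1\}^\Sigma.
\]
The group $\{\pm1\}^\Sigma$ acts transitively on the orbit, so for uniformly random $\varepsilon$ the point $(a_s)$ is uniform on it. The orbit sum of $\gamma$ is therefore a positive multiple of the mean $\mathbb E\gamma$, and Theorem~\ref{thm:formula} is reduced to the following.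

\begin{proposition}\label{prop:orbit}
$\mathbb E\gamma\ge0$.
\end{proposition}

Let $f=1$ if the selected part is heavy ($\beta\ge\theta$) and $f=-1$ if it is light. Both cases of the definition of $\gamma$ read
\[
\gamma=f\cdot\Big(\frac k2-1\Big)-\frac12\,\mathbf 1_{k\text{ odd}} .
\]
With $e=\sum_s\varepsilon_s\delta_s$ we have $k=i+\frac12(N+e)$, and therefore
\begin{equation}\label{eq:mean}
4\,\mathbb E\gamma=(2i+N-4)\,\mathbb Ef+\mathbb E[fe]-2\,\mathbb P(k\text{ odd}).
\end{equation}
The last term is the loss from rounding, and the first two must pay for it. If the selected part is almost always heavy, the first term pays. If $f$ is balanced, the first term vanishes, and we need a lower bound for the correlation between being heavy and having many constituents that is quantitative, not merely nonnegative. For monotone $f$ this is the Poincar\'e inequality on the cube.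

\begin{lemma}\label{lem:poincare}
Let $f\colon\{\pm1\}^\Sigma\to\{\pm1\}$ be nondecreasing in each coordinate, and $\phi=\mathbb Ef$. Then $\mathbb E[f\varepsilon_s]\ge0$ for each $s$, with equality if $f$ does not depend on $\varepsilon_s$, and $\sum_s\mathbb E[f\varepsilon_s]\ge1-\phi^2$.
\end{lemma}

\begin{proof}
Let $D_sf=\frac12(f|_{\varepsilon_s=1}-f|_{\varepsilon_s=-1})$. Averaging over $\varepsilon_s$ first gives $\mathbb E[f\varepsilon_s]=\mathbb E[D_sf]$. Since $f$ is monotone with values $\pm1$, $D_sf\in\{0,1\}$; this gives the first claims, and also $D_sf=(D_sf)^2$. The functions $\varepsilon_T=\prod_{s\in T}\varepsilon_s$, $T\subset\Sigma$, form an orthonormal basis. Write $f=\sum_T\hat f(T)\varepsilon_T$; then $\hat f(\emptyset)=\phi$, $\sum_T\hat f(T)^2=\mathbb Ef^2=1$, and $D_sf=\sum_{T\ni s}\hat f(T)\varepsilon_{T\setminus\{s\}}$. Hence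
\[
\sum_s\mathbb E[f\varepsilon_s]=\sum_s\mathbb E[(D_sf)^2]=\sum_T|T|\,\hat f(T)^2\ge\sum_{T\ne\emptyset}\hat f(T)^2=1-\phi^2.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:orbit}]
The coefficient $2i+N-4$ in \eqref{eq:mean} need not be positive when there are few constituents, so that case is treated directly.

\emph{Case $r\le4$.} Here $\gamma\ge0$ at every point. By Example~\ref{ex:nine}, $\gamma<0$ requires $\beta<\theta$ and $k\ge3$. Then at most one constituent is unselected; it has size less than $\theta$, while the unselected constituents have total size $n-\beta>\theta$, a contradiction.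

\emph{Case $r\ge5$.} We have $2\beta=2i+\sum_ssn_s+Q=i+n+Q$ with $Q=\sum_s\varepsilon_ss\delta_s$, so $f=1$ if and only if $i+Q\ge0$. Two estimates follow. First, $Q$ and $-Q$ have the same distribution and $i\ge0$, so
\[
\mathbb P(i+Q<0)\le\mathbb P(Q<0)=\mathbb P(Q>0)\le\mathbb P(i+Q\ge0),
\]
and $\phi=\mathbb Ef\in[0,1]$. Second, $f$ is nondecreasing in each $\varepsilon_s$ and does not depend on $\varepsilon_s$ if $\delta_s=0$. If $\delta>0$ is a lower bound for the nonzero $\delta_s$, Lemma~\ref{lem:poincare} gives
\[
\mathbb E[fe]=\sum_s\delta_s\,\mathbb E[f\varepsilon_s]\ge\delta\sum_s\mathbb E[f\varepsilon_s]\ge\delta(1-\phi^2).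
\]

Suppose some $\delta_s$ is odd. Flipping $\varepsilon_s$ changes $k$ by $\pm\delta_s$, so $\mathbb P(k\text{ odd})=\frac12$. Also $2i+N-4\ge r-4\ge1$. With $\delta=1$, \eqref{eq:mean} gives $4\mathbb E\gamma\ge\phi+(1-\phi^2)-1=\phi-\phi^2\ge0$.

Suppose all $\delta_s$ are even. Now $k$ may be odd on the whole orbit, so the loss can double; but both gains double too. We may take $\delta=2$. All $n_s$ are even, so $N$ is even. If $i=0$, then $N=r\ge5$ forces $N\ge6$; if $i\ge1$, then $2i+N=r+i\ge6$. So $2i+N-4\ge2$, and $4\mathbb E\gamma\ge2\phi+2(1-\phi^2)-2=2(\phi-\phi^2)\ge0$.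
\end{proof}

In Example~\ref{ex:fifteen} we have $f=\varepsilon_4$, $\phi=0$, $\mathbb E[fe]=2$, and $k$ is always odd, so every inequality in the last case is an equality.

Formula \eqref{eq:formula} and Proposition~\ref{prop:orbit} prove Theorem~\ref{thm:formula}, and with it Theorem~\ref{thm:main}.

\section{Proofs of the corollaries}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:partial}]
Let $I'=[n]\setminus I$. By Proposition~\ref{prop:split} the space in question is $\bigcap_{i\in I}\ker P_i=\bigoplus_{F\subset I'}K^F$. The summand $K^{[n]}=\mathbb Q[\mathcal O]$ occurs only for $I=\emptyset$ and is trivial. For $0\le l\le\min(n-4,|I'|)$ the group $S_I\times S_{I'}$ permutes the subsets $F\subset I'$ with $|F|=l$ transitively, with stabilizer $S_I\times S_{I'\setminus F}\times S_F$. So $\bigoplus_{|F|=l}K^F$ is induced from the representation $K^F\cong K^{\mathrm{cusp}}_{[n]\setminus F}$ of the stabilizer, on which $S_I\times S_{I'\setminus F}$ acts by restriction from $S_{[n]\setminus F}$ and $S_F$ acts trivially. By Theorem~\ref{thm:main} this is a permutation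 representation, and induction preserves the property: if a subgroup $\Gamma'\subset\Gamma$ acts on $\Omega$, then $\operatorname{Ind}_{\Gamma'}^{\Gamma}\mathbb Q[\Omega]=\mathbb Q[\Gamma\times_{\Gamma'}\Omega]$. The remaining $K^F$ vanish.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:dim}]
The content $i=n$ in \eqref{eq:formula} has $k=\beta=n$ and contributes $(\lfloor n/2\rfloor-1)h_n$. All other orbit contributions and $h_2[U_\theta]$ are $\mathcal T$-positive. This gives the first claim, and $\lfloor n/2\rfloor-1\ge1$ for $n\ge4$.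

For dimensions apply the ring homomorphism $p_1\mapsto x$, $p_m\mapsto0$ $(m\ge2)$, which sends $\operatorname{ch}R$ to $\dim R\cdot x^n/n!$ for an $S_n$-representation $R$. Let $z$ be the image of $Z$; it has no constant term. For $m\ge2$ the series $p_m[Z]$ maps to $0$, so \eqref{eq:gen} gives $h_k[Z]\mapsto z^k/k!$ and $W\mapsto e^z$. The recursion \eqref{eq:Z}, in the form $\sum_{k\ge0}(k-2)h_k[Z]+2=-X$, becomes $ze^z-2e^z+2=-x$, that is, $(2-z)e^z=2+x$; this determines $z$, because the left side has derivative $1$ at $z=0$. By \eqref{eq:Mclosed},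
\[
M\mapsto\frac12e^z\big(2+x-\sinh z\big)=\frac12e^z\Big((2-z)e^z-\frac{e^z-e^{-z}}2\Big)=\frac14\big((3-2z)e^{2z}+1\big).
\]
Since $H\mapsto e^x$, the formula follows from \eqref{eq:MHC}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CKL}
Jinwon Choi, Young-Hoon Kiem, Donggun Lee,
\emph{Representations on the cohomology of $\overline{\mathcal{M}}_{0,n}$},
arXiv:2203.05883 (2022).

\end{thebibliography}
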